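# A ring of dominoes with two extra vertices: Hougardy's conjecture on strict quasi-parity graphs is false

All graphs are finite and simple.

## 1. The prism and graphs without even pairs

Take two triangles $a_1a_2a_3$ and $b_1b_2b_3$ and add the three edges $a_1b_1$, $a_2b_2$, $a_3b_3$. This graph is the prism. Its non-adjacent pairs are the pairs $\{a_i,b_j\}$ with $i\ne j$, and permuting the indices carries any of them to any other, so look at $a_1$ and $b_2$. The chordless paths between them are
$$a_1\,a_2\,b_2,\qquad a_1\,b_1\,b_2,\qquad a_1\,a_3\,b_3\,b_2 .$$
The last one is chordless because $a_1b_3$, $a_3b_2$ and $a_1b_2$ are not edges. It has length $3$. So in the prism, any two non-adjacent vertices are joined by a chordless path of odd length.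

Now delete a vertex, say $a_1$. What is left is the $4$-cycle $a_2a_3b_3b_2$ with a vertex $b_1$ adjacent to $b_2$ and $b_3$. Between $a_2$ and $b_3$ the chordless paths are $a_2a_3b_3$ and $a_2b_2b_3$ only (the detour $a_2b_2b_1b_3$ has the chord $b_2b_3$), both of length $2$. So here there is a pair joined only by even chordless paths. The same holds in every smaller induced subgraph that is not a clique. On four vertices we find the $4$-cycle (a diagonal), a triangle with a pendant edge (the pendant vertex $a_3$ and $b_1$, after deleting $a_2$; similarly after deleting $a_3$), or a path with three edges (an end and the vertex at distance two). On at most three vertices, a graph that is not a clique is either disconnected or a path with two edges.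

Let us name what we have just seen.

**Definition 1 (paths, even pairs).** A *path* is always a chordless (induced) path, and its *length* is its number of edges. An *even pair* of a graph $G$ is a pair $\{a,b\}$ of non-adjacent vertices such that every path of $G$ between $a$ and $b$ has even length. If $a$ and $b$ lie in different components, the condition is empty and $\{a,b\}$ is an even pair.

**Definition 2 (strict quasi-parity).** A graph is *of strict quasi-parity* if each of its induced subgraphs that is not a clique has an even pair. A graph with at most one vertex counts as a clique. "Minimal" always refers to the induced subgraph relation: $G$ is *minimal not of strict quasi-parity* if it is not of strict quasi-parity but all its proper induced subgraphs are.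

**Definition 3 (holes, antiholes, line-graphs).** A *hole* is a chordless cycle of length at least $4$; it is *odd* if its length is odd. An *antihole* is the complement of a hole, and a *long antihole* is the complement of a hole of length at least $5$. The *line-graph* $L(R)$ has the edges of $R$ as vertices, two of them being adjacent when they share an end.

The computation above says that the prism is minimal not of strict quasi-parity. It fits two of the patterns of Definition 3. Its complement is the $6$-cycle $a_1b_2a_3b_1a_2b_3$, so it is a long antihole. It is also $L(K_{2,3})$: for sides $\{u,w\}$ and $\{1,2,3\}$, read $a_i$ as the edge $ui$ and $b_i$ as $wi$. An odd hole also has no even pair: two non-adjacent vertices on it are joined by exactly two paths, whose lengths have an odd sum. Is every minimal graph one of these kinds?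

**Conjecture (Hougardy).** Every graph that is not of strict quasi-parity, and is minimal under inclusion with this property, is an odd hole, or a long antihole, or the line-graph of a bipartite graph.

The conjecture is taken from Nicolas Trotignon, "Graphes parfaits : structure et algorithmes", arXiv:1309.0119 (2013), and the task is to prove or refute it. We shall refute it with an explicit minimal graph on $46$ vertices, and produce infinitely many minimal counterexamples.

## 2. Paths of a line-graph read as chains

Line-graphs will carry most of the construction, so we first translate "path in $L(R)$" into the language of $R$.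

In a graph $R$, a *chain* is a subgraph that is a path in the ordinary sense: distinct vertices, not necessarily induced, at least one edge. We write it as the list of its vertices. An $(f,g)$-*chain* has first edge $f$ and last edge $g$. An $f$–$v$ *chain* has first edge $f$ and last vertex $v$. The number of edges of a chain $F$ is $|F|$, and $F$ is even or odd according to $|F|$. A set of edges is identified with the subgraph, without isolated vertices, that it forms. Distinct edges are adjacent in $L(R)$ exactly when they are not disjoint. Two chains are disjoint if they have no common vertex.

**(F1)** *If $w_0,\dots,w_n$ is a path of $L(R)$, then $w_0,\dots,w_n$ are, in this order, the edges of a chain of $R$; conversely, the edges of a chain form a path of $L(R)$. If moreover $v\in w_n$ and $v\notin w_i$ for $i<n$, then the $w_i$ form a $w_0$–$v$ chain.*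

For the proof, $w_{i-1}$ and $w_{i+1}$ are disjoint and both meet $w_i$, so they meet it at its two different ends. Hence we can write $w_i=u_iu_{i+1}$ for a sequence $u_0,\dots,u_{n+1}$. Suppose $u_j=u_k$ with $j<k$. Then $k\ne j+1$. If $k=j+2$, then $w_j=w_{j+1}$, absurd. If $k\ge j+3$, then $w_j$ and $w_{k-1}$ are non-consecutive and share $u_j$, absurd. So we have a chain. Conversely, in a chain consecutive edges meet and non-consecutive ones are disjoint. For the last assertion, if $n=0$ orient the edge $w_0$ towards $v$; if $n\ge1$, the end of $w_n$ shared with $w_{n-1}$ is not $v$, so $v$ is the last vertex.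

A path of length $n$ thus corresponds to a chain with $n+1$ edges, and the parity flips: for disjoint edges $f,g$, *$\{f,g\}$ is an even pair of $L(R)$ if and only if every $(f,g)$-chain of $R$ has an odd number of edges.* In $K_{2,3}$, for instance, the edges $u1$ and $w2$ are joined by the chain $1\,u\,3\,w\,2$ with four edges; this is the path of length $3$ found in the prism.

**(F2)** *If $R$ is bipartite, $L(R)$ contains no induced diamond ($K_4$ minus an edge).*

Let $h,k$ be edges with the common vertex $v$, and let $f\ne h,k$ meet both. If $v\notin f$, then $f,h,k$ form a triangle, which is impossible in $R$. So $v\in f$. Two edges that each meet both $h$ and $k$ therefore share $v$ and are adjacent, whereas in a diamond the two adjacent vertices of degree three have two non-adjacent common neighbors.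

**(F3)** *In any graph, if a path between two non-adjacent vertices contains a vertex adjacent to both its ends, the path has length $2$.*

If the path is $w_0,\dots,w_n$ and $w_j$ is adjacent to $w_0$ and $w_n$, then $j=1$ and $j=n-1$.

We shall use (F3) all the time: a vertex adjacent to almost everything produces almost only paths of length $2$.

## 3. Gluing a vertex to a line-graph: what minimality demands

A minimal counterexample has no even pair and is not a clique, and by (F2) it is enough for it to contain a diamond in order not to be a line-graph of a bipartite graph. So a natural first try is to take some $L(R)$, $R$ bipartite, without even pairs, and glue on a vertex that creates a diamond. Take the prism and add a vertex $z$ adjacent to $a_1,b_1,b_2$: then $\{z,b_1,a_1,b_2\}$ induces a diamond. But the new graph contains the prism as a proper induced subgraph, so it is not minimal. The same happens whenever $L(R)$ already fails to be of strict quasi-parity: a minimal bad graph can be found inside $L(R)$, and the new vertex is thrown away.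

So the line-graph part must itself be of strict quasi-parity, and in particular must have an even pair; the new vertices must destroy all even pairs, without creating any that involve themselves. The plan is to build a bipartite $B$ such that $L(B)$ is of strict quasi-parity and has exactly one even pair $\{e,e'\}$, and then to destroy this one pair with as little as possible.

## 4. The domino and its parities

**Definition 4 (domino).** The *domino* $D$ has vertices $r,p,y$ (top row) and $q,x,r'$ (bottom row), and edges
$$t_1=rp,\quad t_2=py,\quad b_1=qx,\quad b_2=xr',\quad h_1=rq,\quad h_2=px,\quad h_3=yr'.$$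
Its *roots* are the opposite corners $r$ and $r'$.

It is bipartite with classes $\{r,x,y\}$ and $\{p,q,r'\}$. The half-turn $\tau$ exchanges $r\leftrightarrow r'$, $p\leftrightarrow x$, $q\leftrightarrow y$; on edges it exchanges $t_1\leftrightarrow b_2$, $t_2\leftrightarrow b_1$, $h_1\leftrightarrow h_3$ and fixes $h_2$.

We need four facts. Together they say that crossing a domino from root to root has a forced parity, whereas leaving it from an edge inside can be done with both parities.

**(D1)** *Every chain from $r$ to $r'$ is odd with at least $3$ edges. No edge at $r$ meets an edge at $r'$; so a clique of $L(D)$ does not contain both an edge at $r$ and an edge at $r'$.* The roots are in opposite classes and not adjacent, and the neighbors $p,q$ of $r$ differ from the neighbors $x,y$ of $r'$.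

**(D2)** *Every edge $f$ has a root $\rho(f)$, not contained in $f$, such that there are an even and an odd $f$–$\rho(f)$ chain, both avoiding the other root unless $f$ contains it.* They are listed here with their numbers of edges.

- $t_1$, $\rho=r'$: $r\,p\,x\,r'$ ($3$) and $p\,r\,q\,x\,r'$ ($4$).
- $h_1$, $\rho=r'$: $r\,q\,x\,r'$ ($3$) and $q\,r\,p\,x\,r'$ ($4$).
- $t_2$, $\rho=r'$: $p\,y\,r'$ ($2$) and $y\,p\,x\,r'$ ($3$).
- $h_2$, $\rho=r'$: $p\,x\,r'$ ($2$) and $x\,p\,y\,r'$ ($3$).
- $b_2,h_3,b_1$, $\rho=r$: the images under $\tau$ of the chains for $t_1,h_1,t_2$.

**(D3)** *For every edge $g$ and every root $\eta$ there is a $g$–$\eta$ chain avoiding the other root unless $g$ contains it.* For $t_1$: $p\,r$ and $r\,p\,x\,r'$. For $h_1$: $q\,r$ and $r\,q\,x\,r'$. For $t_2$: $y\,p\,r$ and $p\,y\,r'$. For $h_2$: $x\,p\,r$ and $p\,x\,r'$. The edges $b_2,h_3,b_1$ follow by $\tau$.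

**(D4)** *For disjoint edges $f,g$ of $D$, either*

- (α) *there is an even $(f,g)$-chain in $D$, or*
- (β) *there are two disjoint chains with first edges $f$ and $g$, one ending at $r$ and the other at $r'$, whose total number of edges is odd.*

Of the $21$ pairs of edges, $1+3+1+1+3+1=10$ are adjacent (add up $\binom{\deg}{2}$ over the vertices $r,p,y,q,x,r'$), so $11$ are disjoint. Seven are of kind (α), with chains of four edges:

- $h_1h_3$: $r\,q\,x\,r'\,y$
- $t_1b_2$: $r\,p\,y\,r'\,x$
- $t_2b_1$: $y\,p\,r\,q\,x$
- $t_1h_3$: $r\,p\,x\,r'\,y$
- $t_2h_1$: $y\,p\,x\,q\,r$
- $b_1h_3$: $q\,x\,p\,y\,r'$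
- $b_2h_1$: $r'\,x\,p\,r\,q$

Four are of kind (β): for $h_1h_2$ take $q\,r$ and $p\,x\,r'$; for $t_1b_1$ take $p\,r$ and $q\,x\,r'$; the pairs $h_3h_2$ and $b_2t_2$ follow by $\tau$.

Look at $L(D)$ alone. The seven pairs (α) are not even pairs. The four pairs (β) are: the $(h_1,h_2)$-chains are $q\,r\,p\,x$ and $r\,q\,x\,p$, with three edges (after $q\,r\,p$, going on to $y$ would make $p$ unusable for $h_2$; likewise after $r\,q\,x$); the $(t_1,b_1)$-chains are $r\,p\,x\,q$, $p\,r\,q\,x$, $r\,p\,y\,r'\,x\,q$, with $3$, $3$ and $5$ edges; use $\tau$ for the rest. What (β) says is that these four even pairs die as soon as the two roots are joined by an odd chain outside $D$. This suggests closing dominoes up into a ring.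

## 5. A ring whose line-graph has exactly one even pair

Let $a,b\ge1$ be odd and put
$$N=a+b+6\ \text{(even)},\qquad c=a+5\ \text{(even)}.$$

**Definition 5 (the ring $B$).** Take vertices $v_1,\dots,v_N$, indices mod $N$, and *pieces* $P_1,\dots,P_N$. The piece $P_2$ is the single edge $e=v_2v_3$, and $P_c$ is the single edge $e'=v_cv_{c+1}$. Every other $P_i$ is a domino with $r=v_i$ and $r'=v_{i+1}$, whose four other vertices (its *interior* vertices) belong to $P_i$ only. We also write $P_i$ for its set of edges.

There are $a+b+4$ dominoes. For $a=b=1$ the cyclic order is: $P_1$ domino, $P_2=e$, then $P_3,P_4,P_5$ dominoes, $P_6=e'$, then $P_7,P_8$ dominoes. The two ends of each piece are in opposite classes and $N$ is even, so $B$ is bipartite, the class of $v_i$ being given by the parity of $i$. Hence: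

**(P)** *Every chain of $B$ from $v_i$ to $v_j$ has length $\equiv i-j \pmod 2$.*

**Lemma 1.** *If $f,g$ are disjoint edges of $B$ with $\{f,g\}\ne\{e,e'\}$, there is an $(f,g)$-chain of $B$ with an even number of edges. So $\{f,g\}$ is not an even pair of $L(B)$.*

*Proof.* At least one of the two edges, say $f$, lies in a domino $P_i$.

**Case (a): $g\in P_i$ as well.** In case (α) of (D4) we are done. In case (β), link the two disjoint chains by a chain going around $B$ outside $P_i$, from $v_{i+1}$ to $v_i$. It is odd by (P), and it meets $P_i$ only at the roots. The result is an $(f,g)$-chain whose number of edges is odd plus odd, so even.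

**Case (b): $g\notin P_i$.** The aim is to leave $P_i$ at $\rho=\rho(f)$ and run around the ring to $g$, adjusting the parity inside $P_i$. Let $\sigma$ be the other root of $P_i$. Number the other pieces $Q_1,\dots,Q_{N-1}$ in cyclic order starting at $\rho$. Let $g\in Q_k$, and let $\eta$ be the end of $Q_k$ nearer to $\rho$ along this order (so $\eta=\rho$ if $k=1$). Go from $\rho$ to $\eta$ across $Q_1,\dots,Q_{k-1}$, then follow backwards a $g$–$\eta$ chain of $Q_k$ given by (D3), or just $g$ if $Q_k$ is a single edge. This is a chain $C$ outside $P_i$, starting at $\rho$, with last edge $g$. It meets $P_i$ in $\rho$ and possibly in $\sigma$. The vertex $\sigma$ belongs to $Q_{N-1}$ only, as its end different from $\eta$, so by (D3) it is on $C$ only if $k=N-1$ and $\sigma\in g$. In that case $\sigma\notin f$, because $f,g$ are disjoint, and then the chains of (D2) for $f$ avoid $\sigma$. So in all cases either $f$–$\rho$ chain of (D2) can be prolonged by $C$ into an $(f,g)$-chain. Choose the one whose parity makes the total even. $\blacksquare$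

The proof works in the same way for any even ring of this size with at most one single-edge piece, and then covers every pair of disjoint edges. Such a ring would have a line-graph without any even pair, which Section 3 forbids. This is why there are two single edges, placed so as to protect each other:

**Lemma 2.** *(i) If $B'\subseteq E(B)$ contains $e$ and $e'$, then $\{e,e'\}$ is an even pair of $L(B')$. (ii) $L(B)$ is of strict quasi-parity.*

*Proof.* (i) Deleting $e,e'$ cuts $B$ into two components, one containing $v_3,v_c$ and the other $v_{c+1},v_2$. So an $(e,e')$-chain, without its two end edges, is a chain from $v_3$ to $v_c$ or from $v_2$ to $v_{c+1}$. It is odd by (P), since $c$ is even. Adding $e,e'$ keeps the number of edges odd.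

(ii) Let $B'\subseteq E(B)$ be such that $L(B')$ is not a clique; we need an even pair of $L(B')$. By (i) we may assume that $e\notin B'$ or $e'\notin B'$. The two cases are alike, so let $e\notin B'$. Then $B-e$ is a row of pieces, consecutive ones sharing one vertex; its blocks are the dominoes and the edge $e'$.

If $B'$ is not connected, take two edges in different components.

If $B'$ is a tree, it is not a star, so it contains a chain with edges $f,h,g$. In a tree this is the only $(f,g)$-chain, and it has three edges: $\{f,g\}$ is an even pair.

Otherwise $B'$ is connected with a cycle, and has a block $X$ containing a cycle. Being $2$-connected, $X$ lies in a domino. The cycles of the domino are the two $4$-cycles $r\,p\,x\,q$ and $p\,y\,r'\,x$ and the $6$-cycle $r\,p\,y\,r'\,x\,q$, and the union of any two of them is $D$. If $X$ has only one cycle, $X$ equals it, because two edges of a $2$-connected graph lie on a common cycle. If $X$ has two, then $X=D$. So $X$ is a $C_4$, a $C_6$, or $D$.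

*A chain of $B'$ whose first and last edges are in $X$ stays in $X$.* Otherwise it has a non-empty subchain of edges outside $X$, joining two distinct vertices of $X$ with no internal vertex in $X$. Adding it to $X$ gives a strictly larger $2$-connected subgraph of $B'$, contradicting that $X$ is a block.

So it suffices to find two disjoint edges of $X$ all of whose chains in $X$ are odd. In $C_4$, take two opposite edges: both chains have $3$ edges. In $C_6$, take two disjoint edges separated by exactly one edge on one side: the chains have $3$ and $5$ edges. In $D$, take $\{h_1,h_2\}$, whose only chains have $3$ edges, as seen in Section 4. $\blacksquare$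

By Lemmas 1 and 2, $\{e,e'\}$ is the only even pair of $L(B)$.

## 6. Two new vertices, and why one would not do

A vertex adjacent to both $e$ and $e'$ contributes only paths of length $2$ between them. Two adjacent vertices $m,m'$ with $m'$ adjacent to $e$ and not $e'$, and $m$ adjacent to $e'$ and not $e$, give the path $e,m',m,e'$ of length $3$, which destroys the pair. To keep control of all other paths, we want $m$ and $m'$ to be adjacent to nearly everything, so that (F3) applies.

How much must $m$ miss? Suppose $m$ missed only $e$ (and $m'$ were adjacent to $e$ and $m$). On a path from $e$ to $m$ that avoids $m'$, the second vertex is an edge of $B$ other than $e$, so it is adjacent to $m$, and the path has length $2$. A path through $m'$ has length $2$ as well. So $\{e,m\}$ would be a new even pair. The cure is to let $m$ miss $e$ together with the two neighboring dominoes: to reach $m$ from $e$ one must then cross one of them, which takes an odd number of edges.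

**Definition 6 (the graph $G_{a,b}$).** Put
$$W=P_1\cup P_2\cup P_3,\quad V=P_4\cup\dots\cup P_{c-2},\quad W'=P_{c-1}\cup P_c\cup P_{c+1},\quad V'=P_{c+2}\cup\dots\cup P_N ,$$
so that $V$ consists of $a$ dominoes and $V'$ of $b$ dominoes. The graph $G=G_{a,b}$ is $L(B)$ with two further vertices $m,m'$: the vertex $m$ is adjacent exactly to $m'$ and to all of $E(B)\setminus W$; the vertex $m'$ is adjacent exactly to $m$ and to all of $E(B)\setminus W'$.

It has $7(a+b+4)+4$ vertices, that is, $46$ for $a=b=1$. Here are the results.

**Theorem A.** *For all odd integers $a,b\ge1$, the graph $G_{a,b}$ is not a clique and has no even pair. Every induced subgraph of $G_{a,b}$ that is minimal under inclusion among those not of strict quasi-parity (there is one) has at least $3(a+b+4)+4$ vertices and is neither an odd hole, nor a long antihole, nor the line-graph of a bipartite graph. So the conjecture is false, and it has infinitely many pairwise non-isomorphic minimal counterexamples.*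

**Theorem B.** *$G_{1,1}$ ($46$ vertices) is itself minimal: it is not of strict quasi-parity, but all its proper induced subgraphs are.*

**Symmetries.** Two maps save work.

- (S1) $v_i\mapsto v_{i-(a+3)}$ sends $P_i$ to $P_{i-(a+3)}$. It sends $P_{c-1},P_c,P_{c+1}$ to $P_1,P_2,P_3$, the $b$ dominoes of $V'$ to $P_4,\dots,P_{b+3}$, and $P_1,P_2,P_3$ to $P_{b+4},P_{b+5},P_{b+6}$. It is an isomorphism from $G_{a,b}$ to $G_{b,a}$ that exchanges the roles of $(W,m,e)$ and $(W',m',e')$.
- (S2) $v_i\mapsto v_{5-i}$, with $\tau$ inside the dominoes, sends $P_i$ to $P_{4-i}$. So $P_1\leftrightarrow P_3$, $P_2$ is fixed, $P_{a+5}\mapsto P_{-a-1}=P_{b+5}$, and $V$ becomes the $a$ dominoes $P_N,P_{N-1},\dots$. It is an isomorphism from $G_{a,b}$ to $G_{b,a}$ that preserves the roles of $m,m',e,e',W,W'$ and exchanges $P_1\leftrightarrow P_3$, $v_1\leftrightarrow v_4$, $P_4\leftrightarrow P_N$, $V\leftrightarrow V'$.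

Our statements are proved for all odd $a,b$, so we may use both freely. Together they bring any domino of $W\cup W'$ to $P_1$.

**Contacts of $W$.** An edge outside $W$ that meets an edge of $W$ contains $v_1$ and lies in $P_N\subseteq V'$, or contains $v_4$ and lies in $P_4\subseteq V$; its other end is an interior vertex. No edge of $W$ is adjacent to an edge of $W'$, since $c-1\ge5$ and $c+2\le N$.

**Lemma 3.** *(i) Let $w_0,\dots,w_n=m$ be a path of $G$ avoiding $m'$, with $w_0\in W$. Then $n\ge2$; the vertices $w_0,\dots,w_{n-2}$ are the edges of a $w_0$–$v$ chain contained in $W$, with $v\in\{v_1,v_4\}$; and $v\in w_{n-1}\notin W$. If $k=n-1$ is the number of edges of this chain, the path has length $k+1$.*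
*(ii) Conversely, if $F$ is an $f$–$v$ chain in $W$ with $v\in\{v_1,v_4\}$, and $z\notin W$ is an edge containing $v$, then the edges of $F$ followed by $z,m$ form a path of length $|F|+1$.*
*(iii) Every $e$–$v_1$ or $e$–$v_4$ chain in $W$ has an even number of edges.*

*Proof.* (i) $w_0$ is not adjacent to $m$, so $n\ge2$. The vertices $w_0,\dots,w_{n-2}$ are not adjacent to $m$ and differ from $m,m'$, so they lie in $W$. The vertex $w_{n-1}\ne m'$ is adjacent to $m$, so it lies in $E(B)\setminus W$. Hence $w_{n-2}$ and $w_{n-1}$ share some $v\in\{v_1,v_4\}$. For $i<n-2$, $w_i$ is not adjacent to $w_{n-1}$, so $v\notin w_i$. Now (F1) gives the $w_0$–$v$ chain.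

(ii) The other end of $z$ is not a vertex of $W$, and $v$ is only in the last edge of $F$; so $z$ meets only that edge of $F$. And $m$ is adjacent to $z$ and to no edge of $F$.

(iii) In $W$, $v_2$ separates $v_1$ from $e$, and $v_3$ separates $v_4$ from $e$. So such a chain is $e$ followed by a chain from $v_2$ to $v_1$, or from $v_3$ to $v_4$, which is odd by (P). $\blacksquare$

In the same way, since $P_1$ is joined to the rest of $W$ only at $v_2$:

**(L)** *A chain of $W$ with first edge in $P_1$ and ending at $v_1$ is contained in $P_1$. If it ends at $v_4$, it consists of a chain of $P_1$ with the same first edge ending at $v_2$, then $e$, then a chain from $v_3$ to $v_4$ in $P_3$, which is odd.*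

We can now see precisely that $m$ without $m'$ is useless.

**(E)** *Every path of $G$ from $e$ to $e'$ that avoids $m'$ has even length.* If it also avoids $m$, this is Lemma 2(i) with $B'=E(B)$. Otherwise, as $m$ is adjacent to $e'$, the path is $w_0=e,\dots,w_{n-1}=m,w_n=e'$. By Lemma 3(i),(iii), $n-1=k+1$ with $k$ even, so $n=k+2$ is even. In particular $\{e,e'\}$ is still an even pair of $G-m'$.

**Lemma 4.** *$G$ has no even pair. Since it is not a clique, it is not of strict quasi-parity.*

*Proof.* We show an odd path between any two non-adjacent vertices.

**Step 1: two disjoint edges of $B$ other than $\{e,e'\}$.** Lemma 1 and (F1) give an odd path in $L(B)$, which is an induced subgraph of $G$.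

**Step 2: the pair $\{e,e'\}$.** The path $e,m',m,e'$ has length $3$: $m'$ is adjacent to $e\notin W'$ and not to $e'$, $m$ is adjacent to $e'\notin W$ and not to $e$.

**Step 3: the pairs $\{m,f\}$ with $f\in W$.** By Lemma 3(ii) it is enough to find an even $f$–$v$ chain in $W$ with $v\in\{v_1,v_4\}$. If $f=e$, any $e$–$v_1$ chain will do, by Lemma 3(iii). If $f\in P_1$ and $\rho(f)=v_1$, use (D2). If $f\in P_1$ and $\rho(f)=v_2$, take an even $f$–$v_2$ chain from (D2), then $e$, then a chain from $v_3$ to $v_4$ in $P_3$: even plus one plus odd is even. If $f\in P_3$, use (S2). The pairs $\{m',f\}$, $f\in W'$, follow by (S1).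

All other pairs are adjacent. $\blacksquare$

## 7. The four vertices $m,m',e,e'$ are unavoidable

To locate minimal bad graphs inside $G$, fix from now on, through Section 9, a set $S\subseteq V(G)$ such that $H=G[S]$ **is not a clique and has no even pair**. Put $X_i=S\cap P_i$ and $S_W=S\cap W$. We shall show that $S$ is large. Every argument has the same form: if something is missing from $S$, we point at a pair and check that all its paths in $H$ are even.

**Lemma 5 (attachment).** *Let $Y\subseteq S\cap E(B)$, $Z\subseteq S\setminus Y$ and $v\in V(B)$. Suppose that whenever $y\in Y$ and $w\in S\setminus(Y\cup Z)$ are adjacent, we have $w\in E(B)$ and $v\in y\cap w$ (we say that $Y$ is attached at $v$ outside $Z$), and that each $z\in Z$ is adjacent to all of $Y$. Then $Y$ is a clique, possibly empty.*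

*Proof.* Purpose: a part of $L(B)$ hanging at a single vertex of $B$ cannot have an even pair of its own. If $Y$ is not a clique, Lemma 2(ii) gives an even pair $\{f,g\}$ of $G[Y]=L(Y)$. Consider a path $w_0,\dots,w_n$ of $H$ from $f$ to $g$. If it meets $Z$, it has length $2$ by (F3). If it does not, it stays in $Y$. Otherwise it leaves with $w_j\in Y$, $w_{j+1}\notin Y$ and comes back to $Y$ for the first time at $w_k$, $k\ge j+2$. Then $v\in w_j\cap w_{j+1}$ and $v\in w_{k-1}\cap w_k$, so $w_j$ and $w_k$ share $v$ and are adjacent, absurd. So the path lies in $Y$ and is even. Thus $\{f,g\}$ is an even pair of $H$, a contradiction. $\blacksquare$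

**Lemma 6.** *(i) $S\cap\{m,m'\}\ne\emptyset$. (ii) If $m\in S$ and $e\notin S$, then $H-m$ is not a clique and has no even pair.*

*Proof.* (i) Otherwise $H$ is an induced subgraph of $L(B)$, is not a clique, and has an even pair by Lemma 2(ii).

(ii) Purpose: without $e$, the vertex $m$ sees everything, so it plays no role. Let $Z=S\cap\{m'\}$. We claim that $X_1$ is attached at $v_1$ outside $Z$: an edge of $B$ outside $P_1$ meeting $P_1$ contains $v_1$, or is $e$, which is not in $S$; and $m$ has no neighbor in $P_1$. Also $m'$ is adjacent to all of $P_1$. By Lemma 5, $X_1$ is a clique.

Suppose $X_1\ne\emptyset$ and pick $s\in X_1$, containing $v_1$ if possible. The vertices $s,m$ are not adjacent. Take a path from $s$ to $m$ in $H$. If it passes through $m'$, adjacent to both, it has length $2$. Otherwise let $w_{j+1}$ be its first vertex outside $X_1$. By attachment, $w_{j+1}$ and $w_j\in X_1$ both contain $v_1$; so $v_1\in s$, by the choice of $s$. Then $w_{j+1}\in P_N$ is adjacent to $s$ and to $m$, and the path has length $2$. So $\{s,m\}$ is an even pair of $H$, a contradiction.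

Hence $X_1=\emptyset$, and $X_3=\emptyset$ by (S2). As $e\notin S$ too, $m$ is adjacent to every other vertex of $H$. So $H-m$ is not a clique (else $H$ would be one). An even pair of $H-m$ would be an even pair of $H$, because any path through $m$ has length $2$ by (F3). $\blacksquare$

**Lemma 7.** *$m,m'\in S$.*

*Proof.* By Lemma 6(i) and (S1), it is enough to exclude $m\in S$, $m'\notin S$. Assume this. Then $e\in S$: otherwise Lemma 6(ii) shows that $S\setminus\{m\}$ also satisfies our standing assumption, but it contains neither $m$ nor $m'$, against Lemma 6(i).

**Step 1: $e'\in S$ is impossible.** Every path of $H$ from $e$ to $e'$ avoids $m'$, so it is even by (E). Then $\{e,e'\}$ is an even pair of $H$, a contradiction.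

**Step 2: the structure of $S$ when $e'\notin S$.** The purpose is to see that the two arms of the ring between $W$ and the gap at $e'$ are cliques. Put
$$U'=S\cap(P_{c+1}\cup V'),\qquad U=S\cap(V\cup P_{c-1}).$$
The edges of $U'$ use vertices of the arc from $v_{c+1}$ to $v_1$, those of $U$ use vertices of the arc from $v_4$ to $v_c$. These arcs are disjoint, so no vertex of $U$ is adjacent to one of $U'$. Since $e',m'\notin S$, we have $S=\{m\}\cup S_W\cup U\cup U'$; $U'$ is attached at $v_1$ outside $\{m\}$, and $m$ is adjacent to all of $U'$. By Lemma 5, $U'$ is a clique. In the same way $U$, attached at $v_4$, is a clique. Let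
$$A=\{w\in U':v_1\in w\},\qquad A'=\{w\in U:v_4\in w\}.$$

**Step 3: $A$ and $A'$ are not both non-empty.** Suppose $\alpha\in A$, $\beta\in A'$; they are not adjacent. Let $\alpha=w_0,\dots,w_n=\beta$ be a path of $H$. If it contains $m$, then $n=2$. Suppose it does not. Since $U'$ is a clique, the path meets $U'$ only in $w_0$ and possibly $w_1$; likewise it meets $U$ only in $w_n$ and possibly $w_{n-1}$. If $w_1\in U'$, then $w_2\notin U'$, and $w_2\notin U$ since $w_1$ has no neighbor there; so $w_2\in S_W$ and $v_1\in w_1\cap w_2$. Then $\alpha$ and $w_2$ share $v_1$ and are adjacent, absurd. Also $w_1\notin U$, because $\alpha$ has no neighbor in $U$. So $w_1\in S_W$, and similarly $w_{n-1}\in S_W$. It follows that $w_1,\dots,w_{n-1}$ all lie in $W$. Now $w_1$ contains $v_1$, and no other of them does, since the others are not adjacent to $\alpha$. Similarly only $w_{n-1}$ contains $v_4$. No edge contains both $v_1$ and $v_4$, so $n-1\ge2$, and by (F1) these $n-1$ edges form a chain from $v_1$ to $v_4$. By (P), $n-1$ is odd, so $n$ is even. Thus $\{\alpha,\beta\}$ is an even pair of $H$, a contradiction.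

**Step 4: $A$ or $A'$ empty is impossible too.** By (S2) let $A'=\emptyset$. The neighbors of $S_W$ in $S\setminus S_W$ are then all in $A$ and are reached through $v_1$. If $A=\emptyset$, or if no element of $S_W$ contains $v_1$, then $S_W\ni e$ has no neighbor in $S\setminus S_W\ni m$, and $\{e,m\}$ is an even pair. Otherwise let $s\in S_W$ with $v_1\in s$. On a path from $s$ to $m$, the first vertex outside $S_W$ is not $m$, so it is in $A$; it is adjacent to $s$ (they share $v_1$) and to $m$, and the path has length $2$. So $\{s,m\}$ is an even pair. Both are contradictions. $\blacksquare$

**Lemma 8.** *$e,e'\in S$.*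

*Proof.* By Lemma 7, $m\in S$. If $e\notin S$, Lemma 6(ii) shows that $S\setminus\{m\}$ satisfies the standing assumption. This contradicts Lemma 7 applied to $S\setminus\{m\}$. For $e'$ use (S1). $\blacksquare$

## 8. Every domino is crossed

We now know $m,m',e,e'\in S$ and turn to a single domino.

**Lemma 9 (four types of path).** *Let $P_i$ be a domino and let $f,g\in X_i$ be disjoint. Every path of $H$ from $f$ to $g$ is of one of these types:*

1. *it has length $2$;*
2. *its vertices are the edges of an $(f,g)$-chain in $X_i$;*
3. *its vertices are the edges of a chain made of $F$, a chain of $B$ joining $v_i$ and $v_{i+1}$ outside $P_i$, and $F'$ backwards;*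
4. *$P_i\subseteq W\cup W'$ and, up to the symmetry that brings it to $i=1$, the path goes through $m$, avoids $m'$, and has length $n=k+k'+2$ with $k+k'=|F|+|F'|+1+\ell$, where $\ell$ is the length of a chain of $S\cap P_3$ from $v_3$ to $v_4$.*

*In types 3 and 4, $F,F'\subseteq X_i$ are disjoint chains with first edges $f$ and $g$ (in one order or the other), one ending at one root of $P_i$ and the other at the other root. Consequently it is impossible that both*

- (a) *every $(f,g)$-chain in $X_i$ has an odd number of edges, and*
- (b) *$|F|+|F'|$ is even for all disjoint chains $F,F'\subseteq X_i$ with first edges $f$ and $g$, one ending at one root and the other at the other root.*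

*Proof.* Let $w_0=f,\dots,w_n=g$ be the path.

**Paths avoiding $m$ and $m'$.** By (F1) they are $(f,g)$-chains of $S\cap E(B)$. Such a chain may stay in $P_i$: type 2. If it leaves $P_i$, it leaves by a root and returns by the other; there are only two roots and vertices are not repeated, so there is one excursion: type 3.

**Paths through $m$ or $m'$.** If $P_i\subseteq V\cup V'$, both $m$ and $m'$ are adjacent to all of $P_i$, so the length is $2$. Otherwise let $i=1$ by symmetry. As $m'$ is adjacent to all of $P_1$, only a path containing $m=w_j$ and avoiding $m'$ remains. Apply Lemma 3(i) to its two halves, both read towards $m$: $j=k+1$ and $n-j=k'+1$, where $k$ and $k'$ are the numbers of edges of an $f$–$v$ chain and a $g$–$v'$ chain of $S_W$, with $v\in w_{j-1}$, $v'\in w_{j+1}$ and $v,v'\in\{v_1,v_4\}$. As $w_{j-1}$ and $w_{j+1}$ are not adjacent, $v\ne v'$, so $\{v,v'\}=\{v_1,v_4\}$. The two chains are disjoint, since every edge of the one is non-adjacent to, and distinct from, every edge of the other. By (L), the chain that ends at $v_1$ lies in $X_1$, and the other consists of a chain of $X_1$ ending at $v_2$, then $e$, then a chain from $v_3$ to $v_4$ in $P_3$: type 4.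

**Consequence.** Assume (a) and (b). In type 2, $n$ is even by (a). In type 3, the outer chain is odd by (P), so by (b) the total number of edges is odd and $n$ is even. In type 4, $\ell$ is odd, so $k+k'$ is even and $n$ is even. So $\{f,g\}$ would be an even pair of $H$. $\blacksquare$

**(R)** *If $f\in X_i$ contains a root $\eta$, the only chain with first edge $f$ ending at $\eta$ is $\{f\}$, since $\eta$ cannot be repeated. So if $f\ni v_i$ and $g\ni v_{i+1}$ are disjoint, condition (b) of Lemma 9 holds:* as $F$ and $F'$ are disjoint, $F$ avoids $v_{i+1}\in g$ and $F'$ avoids $v_i\in f$; so $F$ ends at $v_i$ and $F'$ at $v_{i+1}$, whence $F=\{f\}$, $F'=\{g\}$, with sum $2$.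

**Definition 7 (broken).** The domino $P_i$ is *broken* if $X_i$ contains no chain from $v_i$ to $v_{i+1}$. For example, if $X_i$ is a clique, then $P_i$ is broken, by (D1).

**Lemma 10.** *If $P_i$ is broken, then $X_i$ is a clique.*

*Proof.* Purpose: the converse of the example just given. Suppose $X_i$ is not a clique, and view it as a graph (a set of edges). We find $f,g$ satisfying (a) and (b), which contradicts Lemma 9.

If some component $K$ of $X_i$ has a line-graph that is not complete, let $\{f,g\}$ be an even pair of $L(K)$, by Lemma 2(ii). Every $(f,g)$-chain of $X_i$ lies in $K$, so (a) holds. Chains $F,F'$ as in (b) would lie in $K$ and put both roots in the connected graph $K$, which would give a chain from $v_i$ to $v_{i+1}$; so (b) is empty.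

Otherwise there are at least two components. If one of them contains no root, take $f$ in it and $g$ in another: (a) and (b) are both empty. If each contains a root, there are exactly two, one with $v_i$ and the other with $v_{i+1}$. Choose $f\ni v_i$ and $g\ni v_{i+1}$ in them: (a) is empty and (b) holds by (R). $\blacksquare$

**Lemma 11.** *No domino is broken.*

*Proof.*

**Case A: a domino $P_i\subseteq V\cup V'$ is broken.** First we spread the damage to all of $V\cup V'$. By Lemma 10, $X_i$ is a clique. Let $P_j\subseteq V\cup V'$ be another domino. A path of type 3 for $P_j$ would go around $B$, so cross $P_i$ from root to root inside $S$: impossible. Type 4 does not occur for $P_j$. So, by Lemma 9, each path of $H$ between non-adjacent elements of $X_j$ has length $2$ or is contained in $X_j$. An even pair of $L(X_j)$ would thus be an even pair of $H$; so $X_j$ is a clique, by Lemma 2(ii). Hence $X_j$ is a clique for every domino $P_j\subseteq V\cup V'$.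

Let $A$ be the set of edges of $X_N$ containing $v_1$, and $A'$ the set of edges of $X_4$ containing $v_4$. Next we show that one of them is empty. Suppose $\alpha\in A$ and $\beta\in A'$; they are not adjacent. A path from $\alpha$ to $\beta$ through $m$ or $m'$ has length $2$, as both vertices are adjacent to all of $V\cup V'$. Any other path is an $(\alpha,\beta)$-chain of $S\cap E(B)$. As $X_N$ is a clique containing $\alpha\ni v_1$, no edge of $X_N$ contains $v_N$, by (D1). So the chain can pass between $P_N$ and the rest of $B$ only at $v_1$. It starts in $P_N$, ends outside, and is at $v_1$ only once; so its edges in $P_N$ form a chain with first edge $\alpha$ ending at $v_1$, which is $\{\alpha\}$ by (R). In the same way $X_4$ has no edge containing $v_5$, and the edges of the chain in $P_4$ reduce to $\beta$, reached at $v_4$. So the chain is $\alpha$, then a chain from $v_1$ to $v_4$, odd by (P), then $\beta$. It has an odd number of edges, so the path is even. Then $\{\alpha,\beta\}$ is an even pair of $H$, a contradiction.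

So by (S2) we may assume $A'=\emptyset$, and we finish with the pair $\{e,m\}$. Now $S_W$ is attached at $v_1$ outside $\{m'\}$, because $m$ has no neighbor in $W$ and no edge of $S\setminus W$ contains $v_4$. Also $m'$ is adjacent to all of $S_W$. By Lemma 5, $S_W$ is a clique. It contains $e$, so each of its elements contains $v_2$ or $v_3$, and none contains $v_1$ or $v_4$, as the two roots of a domino are not adjacent. Hence the only neighbor of $S_W$ in $S\setminus S_W$ is $m'$. Every path from $e$ to $m$ passes through $m'$, adjacent to both, and has length $2$. So $\{e,m\}$ is an even pair, a contradiction.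

**Case B: a domino of $W$ or $W'$ is broken.** By symmetry let it be $P_1$. First, $P_3$ is broken too. Let $f,g\in X_3$ be non-adjacent. Lemma 9 for $P_3$ (transport the case of $P_1$ by (S2)) says that a path from $f$ to $g$ has length $2$, or is contained in $X_3$, or is of type 3 or 4. A path of type 3 goes around the ring and crosses $P_1$; a path of type 4 uses a chain of $S\cap P_1$ between $v_2$ and $v_1$. Both are impossible, since $P_1$ is broken. So an even pair of $L(X_3)$ would be one of $H$, and $X_3$ is a clique by Lemma 2(ii); so $P_3$ is broken.

Now a path from $e$ to $m$ avoiding $m'$ would give, by Lemma 3(i), an $e$–$v_1$ or $e$–$v_4$ chain in $S_W$, which crosses $X_1$ or $X_3$ from root to root: impossible. So every path from $e$ to $m$ passes through $m'$ and has length $2$, and $\{e,m\}$ is an even pair, a contradiction. $\blacksquare$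

**Size of $S$.** By Lemmas 7, 8 and 11, $S$ contains $m,m',e,e'$ and, in each of the $a+b+4$ dominoes, a chain from root to root, so at least $3$ edges. Hence
$$|S|\ge 3(a+b+4)+4 .$$

**Proof of Theorem A.** By Lemma 4, $G$ is not a clique, has no even pair, and is not of strict quasi-parity. Being finite, it has an induced subgraph that is minimal not of strict quasi-parity; let $H=G[S]$ be any such subgraph. Some induced subgraph of $H$ is not a clique and has no even pair, and by minimality it cannot be proper. So $H$ itself is not a clique and has no even pair, and everything above applies to $S$. In particular $|V(H)|\ge3(a+b+4)+4$.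

To exclude the three families, let $f_1,f_2,f_3\in X_4$ be three consecutive edges of a chain from $v_4$ to $v_5$. Then $f_1,f_2$ are adjacent, $f_2,f_3$ are adjacent, $f_1,f_3$ are not, and $m$ is adjacent to all three since $P_4\subseteq V$.

- $\{m,f_1,f_2,f_3\}$ induces a diamond, so by (F2) $H$ is not the line-graph of a bipartite graph.
- $H$ contains the triangle $m,f_1,f_2$, so it is not an odd hole.
- $e\in S$ is adjacent to none of $f_1,f_2,f_3$, because $e=v_2v_3$ has no vertex in $P_4$. In an antihole each vertex has exactly two non-neighbors; so $H$ is not an antihole.

Thus $H$ contradicts the conjecture. Letting $a,b$ grow, the bound on $|V(H)|$ gives minimal counterexamples of unbounded size, so infinitely many pairwise non-isomorphic ones. In particular, adding a finite list of graphs to the three families does not make the statement true. $\blacksquare$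

## 9. In $G_{1,1}$ nothing can be deleted

Let $a=b=1$. Then $N=8$, $c=6$, $V=P_4$, $V'=P_8$, $W=P_1\cup P_2\cup P_3$, $W'=P_5\cup P_6\cup P_7$. Keep the standing assumption that $H=G[S]$ is not a clique and has no even pair. We shall prove $S=V(G)$.

As $m,m',e,e'\in S$, if $S\ne V(G)$ there is a domino $P_i$ with $X=X_i\ne P_i$. It is not broken, by Lemma 11. Write $r=v_i$, $r'=v_{i+1}$ and use the names of Definition 4. Conditions (a) and (b) of Lemma 9, and the hypothesis of Lemma 12 below, depend only on $X$ and on the pair of roots, so we may apply $\tau$ to $X$.

**Step 1: $h_2\in X$.** This uses the middle rung to rule out a plain $6$-cycle. If $h_2\notin X$, then $X$ is contained in the $6$-cycle $r\,p\,y\,r'\,x\,q$. Being unbroken, it contains the chain $r\,p\,y\,r'$, and so $\{t_1,h_3\}$, or the chain $r\,q\,x\,r'$, and so $\{h_1,b_2\}$. In either case take this pair for $f,g$. In the $6$-cycle, the two edges are separated by one edge on one side and by three on the other, so the chains joining them have $3$ or $5$ edges: (a) holds. One edge contains $r$, the other contains $r'$, and they are disjoint, so (b) holds by (R). This contradicts Lemma 9.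

**Step 2: $t_1,b_2\in X$.** These are the two edges joining the roots to the ends of $h_2$. Suppose $t_1\notin X$. Then a chain from $r$ to $r'$ in $X$, which exists, begins with $h_1,b_1$, that is, $r\,q\,x$.

If $b_2\in X$, consider $\{h_1,b_2\}$. In $X$ the vertex $r$ has degree $1$, so an $(h_1,b_2)$-chain starts at $r$ and goes $r\,q\,x$. Once at $x$ it cannot come back to $x$, so $b_2$ must be the next edge. The only chain is $r\,q\,x\,r'$, with three edges: (a). And (b) holds by (R). This contradicts Lemma 9.

If $b_2\notin X$, the chain from $r$ to $r'$ must be $r\,q\,x\,p\,y\,r'$, so $X=D\setminus\{t_1,b_2\}$ is exactly this chain. For $\{h_1,h_3\}$ the only chain has $5$ edges, so (a) holds, and (b) holds by (R). This contradicts Lemma 9 again.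

So $t_1\in X$, and $b_2\in X$ by $\tau$.

The remaining four edges are harder to force using pairs inside $P_i$; we use pairs with one member $m$ or $e$ outside.

**Lemma 12.** *There is no $f\in X$ such that every chain of $X$ with first edge $f$ ending at a root of $P_i$ has an odd number of edges.*

*Proof.* Suppose $f$ is such an edge. By (S1) and (S2) we may assume $i=1$ or $i=4$.

**Case $i=1$: $\{f,m\}$ is an even pair of $H$.** A path from $f$ to $m$ through $m'$, adjacent to both, has length $2$. Any other path has, by Lemma 3(i), length $k+1$, where $k$ is the number of edges of an $f$–$v_1$ or $f$–$v_4$ chain of $S_W$. By (L), in the first case the chain lies in $X_1$, so $k$ is odd. In the second, it consists of an $f$–$v_2$ chain of $X_1$, which is odd, then $e$, then an odd chain; so $k$ is odd. The length $k+1$ is even.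

**Case $i=4$: $\{f,e\}$ is an even pair of $H$.** These are not adjacent. A path through $m'$, adjacent to both, has length $2$. If a path from $f$ to $e$ goes through $m$ but not $m'$, then $m$ is its second vertex, because $m$ is adjacent to $f$. By Lemma 3(i),(iii), the part between $e$ and $m$ has length $k+1$ with $k$ even; the total $k+2$ is even.

A path avoiding $m$ and $m'$ is an $(f,e)$-chain of $S\cap E(B)$. Up to its first exit from $P_4$ it is an $f$–$v_4$ or $f$–$v_5$ chain of $X_4$, which is odd. As $e$ is its last edge, the rest lies outside $P_4$: to come back to $P_4$ one would have to cross $e$ before. So after $v_4$ comes a chain from $v_4$ to $v_3$ in $P_3$, then $e$; or after $v_5$ comes a chain from $v_5$ to $v_2$ through $P_5,P_6,P_7,P_8,P_1$, then $e$. In both cases the middle part is odd by (P). The total is odd plus odd plus one, which is odd, so the path has even length.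

Both cases contradict that $H$ has no even pair. $\blacksquare$

**Proof of Theorem B.** By Steps 1 and 2, $h_2,t_1,b_2\in X$; since $X\ne P_i$, one of $h_1,b_1,t_2,h_3$ is missing.

Suppose $h_1$ or $b_1$ is missing, and let $f=t_1=rp$. Take a chain of $X$ with first edge $f$ ending at a root. If it begins $p\,r$, it is just $p\,r$, with one edge: a longer one would have to end at $r'$ and, leaving $r$, to continue by $h_1$ and then $b_1$, which is impossible. If it begins $r\,p$, it ends at $r'$ and is odd by (D1). So all these chains are odd, contradicting Lemma 12.

Suppose $t_2$ or $h_3$ is missing. These are the images under $\tau$ of $b_1$ and $h_1$, so the image of the argument applies to $f=\tau(t_1)=b_2$, again contradicting Lemma 12.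

Hence $S=V(G)$: every proper induced subgraph of $G_{1,1}$ that is not a clique has an even pair. Since an induced subgraph of a proper induced subgraph is again a proper induced subgraph, all proper induced subgraphs of $G_{1,1}$ are of strict quasi-parity. By Lemma 4, $G_{1,1}$ itself is not, so it is minimal. $\blacksquare$

By Theorem A, applied to $G_{1,1}$ as a minimal induced subgraph of itself, this graph on $46$ vertices is neither an odd hole, nor a long antihole, nor the line-graph of a bipartite graph, so it is an explicit minimal counterexample to the conjecture.
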